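# The mean width of a polytope inside the unit ball, under a bound on vertices and covering number

## The guess $\sqrt{k/n}$, tested on segments, small dimensions and simplices

Take a polytope $K\subset\mathbb R^n$ with at most $2^k$ vertices, and suppose that $2^k$ unit balls suffice to cover it. Thus $K$ is "of complexity $2^k$" in two ways. How wide, on average over directions, is the part of $K$ inside the Euclidean unit ball? The answer that one would first guess is: at most a constant times $\sqrt{k/n}$. This is a conjecture, called the Geometric Lemma, in S. Artstein, V. Milman, S. J. Szarek, "Duality of metric entropy", arXiv:math/0407236 (2004). Let us fix the terms, state it, and test it.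

**Covering numbers.** For compact convex sets $K,T\subset\mathbb R^n$,
$$N(K,T)=\min\Bigl\{N:\ \exists\,x_1,\dots,x_N\in\mathbb R^n,\ K\subset\bigcup_{i\le N}(x_i+T)\Bigr\}.$$
We write $D$ for the Euclidean unit ball. Example: a segment of length $\ell>0$ has $N(K,D)=\lceil \ell/2\rceil$, because a unit ball meets a line in a segment of length at most $2$. If $\mathbb R^m\subset\mathbb R^n$ and $K\subset \mathbb R^m$, the number $N(K,D)$ is the same in both spaces: a unit ball of $\mathbb R^n$ meets $\mathbb R^m$ in the empty set or in a ball of radius at most $1$.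

**Mean width.** For bounded $A\subset\mathbb R^n$,
$$M^*(A)=\int_{S^{n-1}}\sup_{x\in A}\langle x,u\rangle\,d\sigma(u),$$
with $\sigma$ the rotation-invariant probability measure on the sphere. Example: $M^*(D)=1$.

**Gaussian width.** Let $G$ (or $g$) be a standard Gaussian vector and $w(A)=\mathbb E\sup_{x\in A}\langle x,G\rangle$. Since $G/|G|$ is uniform on the sphere and independent of $|G|$,
$$M^*(A)=\frac{w(A)}{\mathbb E|G|},\qquad \sqrt{2n/\pi}\le\mathbb E|G|\le\sqrt n .\tag{1}$$
The lower bound on $\mathbb E|G|$ follows from $|G|\ge n^{-1/2}\sum_i|G_i|$ and $\mathbb E|G_i|=\sqrt{2/\pi}$; the upper bound is $\mathbb E|G|\le(\mathbb E|G|^2)^{1/2}$. We work with $w$ because, unlike $M^*$, it does not depend on the dimension of the space in which $A$ is placed. It is monotone, does not change under translation, $A\mapsto -A$ or convex hull, scales as $w(tA)=t\,w(A)$ for $t\ge0$, and satisfies $w(A+B)=w(A)+w(B)$. It is $\ge0$ for nonempty $A$. Example: $w(D)=\mathbb E|G|$.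

**Admissible bodies.** Call $K=\mathrm{conv}(S)$ *$k$-admissible* ($k$ a positive integer) if $|S|\le2^k$, $N(K,D)\le2^k$ and $K\cap D\ne\emptyset$. If $|S|<2^k$ we may repeat points or add points of $K$ to $S$, so "at most $2^k$" and "a list of $2^k$ points" are the same condition.

**Conjecture (Geometric Lemma).** There is an absolute constant $C_0$ such that for every $n$ and every $k$-admissible $K\subset\mathbb R^n$, $\;M^*(K\cap D)\le C_0\sqrt{k/n}$.

By (1) this says, up to the value of the constant, that $w(K\cap D)\le C\sqrt k$ with no dimension in sight. Throughout, $c,c_i,C,C_i>0$ are absolute constants. Two textbook facts will be used constantly.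

(F1) If $g_1,\dots,g_m$ are i.i.d. $N(0,1)$ and $m\ge2$, then $\mathbb E\max g_i\ge c_1\sqrt{\log_2m}$ (a case of Sudakov's inequality). If $A$ is the convex hull of $m$ points of norm $\le r$, then $w(A)\le r\sqrt{2\ln m}$. The second part is short: if $\xi_i$ are centered Gaussian with variance $\le r^2$, then for $s>0$, by Jensen, $\mathbb E\max\xi_i\le\frac1s\ln\sum_i\mathbb Ee^{s\xi_i}\le\frac{\ln m}s+\frac{sr^2}2$; take $s=\sqrt{2\ln m}/r$ (for $m=1$ both sides are $0$).

(F2) (Chevet) If $\Gamma$ is an $n\times N$ matrix with independent $N(0,1)$ entries and $A\subset\mathbb R^N$ is bounded, then $\mathbb E\sup_{x\in A}|\Gamma x|\le\sup_{x\in A}|x|\;\mathbb E|g_n|+w(A)$, with $g_n$ standard Gaussian in $\mathbb R^n$.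

Now the tests.

**Test 1: $k=1$.** Here $K$ is a segment, and $K\cap D=[a,b]$ with $|a-b|\le2$. Then $w(K\cap D)=\mathbb E\max(\langle a,G\rangle,\langle b,G\rangle)=\frac12\mathbb E|\langle a-b,G\rangle|=\frac12|a-b|\sqrt{2/\pi}\le\sqrt{2/\pi}$. The guess holds.

**Test 2: $K$ in a subspace of dimension at most $k$.** Then $w(K\cap D)\le\mathbb E|g_k|\le\sqrt k$. In particular the guess holds if $n\le k$.

**Test 3: all vertices in $rD$.** By (F1), $w(K\cap D)\le w(K)\le r\sqrt{2\ln2^k}=r\sqrt{2\ln 2}\,\sqrt k$. So the guess holds if $r$ is bounded. The danger is vertices far from the origin.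

**Test 4: a large simplex.** Let $R=2^r$ and $N=2^b$ with integers $r\ge0$, $b\ge1$, $b\ge4r$, and let $K=\mathrm{conv}\{Re_1,\dots,Re_N\}\subset\mathbb R^N$. Put $m=R^2=4^r$.

*Covering.* Given $y\in K$, $y=\sum\lambda_iRe_i$, let $X_1,\dots,X_m$ be independent with $P(X_j=Re_i)=\lambda_i$. Then $\mathbb E|\frac1m\sum X_j-y|^2\le R^2/m=1$, so $y$ is within distance $1$ of one of the at most $N^m$ averages of $m$ vertices. Hence $N(K,D)\le N^m=2^{bR^2}$.

*Width.* Split $\{1,\dots,N\}$ into $m$ blocks of size $2^{b-2r}\ge\max(2,2^{b/2})$. Let $i_j$ maximize $g$ over the $j$-th block and $y=\frac1m\sum_jRe_{i_j}$. Then $|y|=R/\sqrt m=1$, so $y\in K\cap D$, and $w(K\cap D)\ge\mathbb E\langle y,g\rangle\ge Rc_1\sqrt{b/2}$ by (F1). On the other side, $w(K\cap D)\le w(K)\le R\sqrt{2b\ln2}$.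

So with $k=bR^2$ the simplex is $k$-admissible and
$$\tfrac{c_1}{\sqrt2}\sqrt k\le w(K\cap D)\le\sqrt{2\ln2}\,\sqrt k .\tag{2}$$
The guess passes again. Two observations: without the covering hypothesis it would fail (only $k\ge b$ would be required, while the width is of order $R\sqrt b$); and for a given $k$ the bound $\sqrt k$ is attained, up to constants, at many different scales $R$.

## Three theorems: the exact factor is $1+\log k$

The guess passes all these tests and is nevertheless **false**. The factor that must be added is of order $1+\log k$.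

**Theorem 1 (disproof).** Let $L\ge1$, $p\ge L$ be integers and $k=p\,4^{L+1}$. There is a $k$-admissible $K'$ (in some $\mathbb R^N$) with $\operatorname{diam}K'\le2^L$ and $w(K'\cap D)\ge c_2L\sqrt k$. Hence $M^*(K'\cap D)\ge c_2L\sqrt{k/n}$ in every $\mathbb R^n$, $n\ge N$. Taking $p=L$ (so $k=L4^{L+1}$, $L\ge c\log k$) and $L\to\infty$ disproves the conjecture.

**Theorem 2 (sharp upper bound).** If $K\subset\mathbb R^n$ is $k$-admissible, then, with $\Delta=\operatorname{diam}K$,
$$w(K\cap D)\le\bigl(12+16\log_2\max(\Delta,1)\bigr)\sqrt k,\qquad w(K\cap D)\le(76+8\log_2k)\sqrt k .$$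
Hence $M^*(K\cap D)\le C(1+\log k)\sqrt{k/n}$.

**Theorem 3.** Let $\Phi(k,n)=\sup M^*(K\cap D)$ over $k$-admissible $K\subset\mathbb R^n$. For all $k,n\ge1$,
$$c\,\min\{1,(1+\log k)\sqrt{k/n}\}\le\Phi(k,n)\le C\min\{1,(1+\log k)\sqrt{k/n}\}.$$

We begin with the upper bound, because trying to prove the conjecture shows where a logarithm can enter.

## Sampling all at once, and merging in pairs: the bound with $\log\Delta$

A sensible first attempt is the sampling argument of Test 4. Let $x\in K\cap D$, $x=\sum\lambda_ix_i$, and average $m\ge\Delta^2$ independent vertices chosen with probabilities $\lambda_i$. The average $\bar X$ satisfies $\mathbb E\bar X=x$ and $\mathbb E|\bar X|\le1+\Delta/\sqrt m\le2$. So $x$ lies in $2\,\mathrm{conv}$ of $0$ and the normalized averages. But there may be as many as $2^{km}$ averages, and (F1) gives only a bound of order $\sqrt{km}$, that is $\Delta\sqrt k$ when $m$ is about $\Delta^2$. We have not used the covering. If we use it by rounding $\bar X$ to one of $2^k$ points of a net, the rounded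 point is harmless, but the *rounding error* takes up to $2^{km}$ values, and the same loss returns.

The way out is to round more often. Average two points, round to the net, average two rounded points, round, and so on. At each stage only pairs from a set of size $2^k$ occur, so the errors take at most $4^k$ values and cost $O(\sqrt k)$ in width. The price is the number of stages, about $\log_2\Delta^2$.

**Proof of the first bound of Theorem 2.**

**Step 1: set up the net and the error sets.** The aim is to fix, before choosing $x$, all the points and errors that can occur. Fix a cover of $K$ by at most $2^k$ unit balls; choose a point of $K$ in each ball that meets $K$, and call $\Lambda\subset K$ the set of chosen points. Then $|\Lambda|\le2^k$. Sending $y\in K$ to the point chosen in some ball that contains $y$ gives a map $q:K\to\Lambda$ with $|q(y)-y|\le2$. Let $J=\lceil2\log_2\max(\Delta,1)\rceil$, so that $2^J\ge\Delta^2$. Put $\Lambda_0=S$, $\Lambda_j=\Lambda$ for $j\ge1$, and for $1\le j\le J$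
$$\mathcal Z_j=\Bigl\{q\bigl(\tfrac{a+b}2\bigr)-\tfrac{a+b}2:\ a,b\in\Lambda_{j-1}\Bigr\}.$$
Midpoints stay in $K$ by convexity, so $q$ applies. We have $\mathcal Z_j\subset2D$ and $|\mathcal Z_j|\le4^k$.

**Step 2: run the merging.** The aim is to write a given $x\in K\cap D$ as a combination of points from these fixed sets. Let $x=\sum\lambda_ix_i\in K\cap D$, and let $X_1,\dots,X_{2^J}$ be i.i.d. with $P(X=x_i)=\lambda_i$. Put $Y_{0,i}=X_i$ and, for $1\le j\le J$, $1\le i\le2^{J-j}$,
$$Y_{j,i}=q\bigl(\tfrac12(Y_{j-1,2i-1}+Y_{j-1,2i})\bigr),\qquad Z_{j,i}=Y_{j,i}-\tfrac12(Y_{j-1,2i-1}+Y_{j-1,2i})\in\mathcal Z_j .$$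
Substituting $Y_{j,i}=\frac12(Y_{j-1,2i-1}+Y_{j-1,2i})+Z_{j,i}$ from the top down,
$$Y_{J,1}=2^{-J}\sum_{i}X_i+\sum_{j=1}^J2^{-(J-j)}\sum_{i=1}^{2^{J-j}}Z_{j,i}.\tag{3}$$
For each $j$ the inner term is an average of points of $\mathcal Z_j$. Taking expectations, and using $\mathbb EX_i=x$,
$$x\in\mathbb EY_{J,1}-\sum_{j=1}^J\mathrm{conv}\,\mathcal Z_j.\tag{4}$$

**Step 3: the final point is short on average.** The aim is to place $\mathbb EY_{J,1}$ in a fixed polytope with short vertices. By (3) and independence,
$$\mathbb E|Y_{J,1}|\le|x|+\bigl(2^{-J}\mathbb E|X-x|^2\bigr)^{1/2}+2J\le1+\Delta2^{-J/2}+2J\le2+2J .$$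
Now $Y_{J,1}\in\Lambda_J$ and $\mathbb EY_{J,1}=\sum_{c\ne0}P(Y_{J,1}=c)\,|c|\cdot\frac c{|c|}$, where the weights $P(Y_{J,1}=c)|c|$ add up to at most $2+2J$. Hence
$$\mathbb EY_{J,1}\in(2+2J)\,\mathrm{conv}\bigl(\{0\}\cup\{c/|c|:0\ne c\in\Lambda_J\}\bigr).\tag{5}$$

**Step 4: add the widths.** The sets in (4) and (5) do not depend on $x$, so $K\cap D$ is contained in the sum of the set in (5) and the sets $-\mathrm{conv}\,\mathcal Z_j$. The first is $(2+2J)$ times a hull of at most $2^k+1\le4^k$ points of norm $\le1$; each of the others is a hull of at most $4^k$ points of norm $\le2$. By (F1), and since $\sqrt{2\ln4^k}=\sqrt{4\ln2}\,\sqrt k<2\sqrt k$,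
$$w(K\cap D)\le(2+2J)\cdot2\sqrt k+2J\cdot2\sqrt k=(4+8J)\sqrt k .$$
As $J\le1+2\log_2\max(\Delta,1)$, this is at most $(12+16\log_2\max(\Delta,1))\sqrt k$. $\qquad\blacksquare$

## Projecting away $k$ long directions: from $\log\Delta$ to $\log k$

The diameter of an admissible body can be huge (a long thin segment). But it can be huge in only a few directions, since the covering bounds volumes; and $k$ dimensions cost only $\sqrt k$ in width, by Test 2.

**Proof of the second bound of Theorem 2.**

**Step 1: choose the long directions greedily.** Let $K_0=K-K$. If $K\subset\bigcup(x_i+D)$, then $K_0\subset\bigcup(x_i-x_j+2D)$, so $N(K_0,2D)\le4^k$. For $i=1,\dots,k$ let $y_i\in K_0$ maximize the distance to $E_{i-1}=\mathrm{span}(y_1,\dots,y_{i-1})$ over $K_0$ (with $E_0=\{0\}$), and let $\rho_i$ be this maximal distance. Since the subspaces increase, $\rho_i$ is non-increasing. If some $\rho_i=0$, stop there: $K_0\subset E_{i-1}$, and we put $E=E_{i-1}$. Otherwise put $E=E_k$, which has dimension $k$. In all cases $\dim E\le k$.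 Let $P$ be the orthogonal projection onto $E^\perp$.

**Step 2: bound $\rho_k$ by volume.** Suppose that all $\rho_i>0$. The cross-polytope $\mathrm{conv}(\pm y_1,\dots,\pm y_k)$ lies in $K_0\cap E$, because $K_0$ is symmetric and convex. The absolute determinant of $(y_1,\dots,y_k)$ in $E$ is $\prod\rho_i$ (base times height), so the $k$-volume is $\frac{2^k}{k!}\prod\rho_i\ge(2\rho_k)^k/k!$. On the other hand $K_0\cap E$ is covered by $4^k$ sets, each contained in a $k$-dimensional ball of radius $2$. With $D_k$ the unit ball of $\mathbb R^k$, comparing volumes and dividing by $2^k$,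
$$\rho_k^k\le4^k\,k!\,\mathrm{vol}(D_k)=4^k\pi^{k/2}\frac{k!}{\Gamma(\frac k2+1)}=8^k\pi^{k/2}\,\frac{\Gamma(\frac{k+1}2)}{\sqrt\pi},$$
by the duplication formula $k!=2^k\,\Gamma(\frac{k+1}2)\Gamma(\frac k2+1)/\sqrt\pi$. For $g_1\sim N(0,1)$ we have $\mathbb E|g_1|^k=2^{k/2}\Gamma(\frac{k+1}2)/\sqrt\pi$, and $\mathbb E|g_1|^k\le(\mathbb Eg_1^{2k})^{1/2}=((2k-1)!!)^{1/2}\le(2k)^{k/2}$. So $\Gamma(\frac{k+1}2)/\sqrt\pi\le k^{k/2}$, and
$$\rho_k\le8\sqrt{\pi k}\le15\sqrt k .$$

**Step 3: the projected body has diameter at most $15\sqrt k$.** For $z\in K_0$, $|Pz|$ is the distance from $z$ to $E$. It is $0$ if we stopped early, and otherwise at most the distance to $E_{k-1}$, hence at most $\rho_k$. So $\operatorname{diam}PK=\sup_{z\in K_0}|Pz|\le15\sqrt k$.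

**Step 4: combine.** The body $PK=\mathrm{conv}(PS)$ is $k$-admissible: the projected unit balls are unit balls of $E^\perp$ and cover it, and $\emptyset\ne P(K\cap D)\subset PK\cap D$. Since $K\cap D\subset P_ED+P(K\cap D)$, and $w(P_ED)\le\sqrt{\dim E}\le\sqrt k$, the first bound applied to $PK$ gives
$$w(K\cap D)\le\sqrt k+\bigl(12+16\log_2(15\sqrt k)\bigr)\sqrt k\le(76+8\log_2k)\sqrt k ,$$
because $16\log_215<63$. Dividing by $\mathbb E|G|\ge\sqrt{2n/\pi}$ gives $M^*(K\cap D)\le C(1+\log k)\sqrt{k/n}$. $\qquad\blacksquare$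

## One simplex at each scale, and what their product costs

The upper bound pays $\sqrt k$ once per dyadic scale between $1$ and $\sqrt k$. To see whether this is real we need a body for which *every* scale contributes $\sqrt k$ at the same time. By Test 4, one scale is easy. Fix integers $p\ge L\ge1$ and for $1\le l\le L$ put
$$\kappa=p4^L,\qquad\sigma_l=2^{L-l},\qquad\beta_l=p4^l,\qquad\text{so that}\qquad\sigma_l^2\beta_l=\kappa .\tag{6}$$
Let $K_l$ be the simplex with $2^{\beta_l}$ vertices $\sigma_le_j$. Since $\beta_l\ge4L\ge4(L-l)$, Test 4 applies with $R=\sigma_l$ and $b=\beta_l$: $N(K_l,D)\le2^\kappa$ and $w(K_l\cap D)\ge\frac{c_1}{\sqrt2}\sqrt\kappa$ for every $l$.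

The obvious way to combine them is the product $Q=K_1\times\dots\times K_L$. It has at most $2^{\sum\beta_l}\le2^{4\kappa/3}$ vertices, which is fine. It contains $\prod(K_l\cap D)\subset\sqrt L\,D$, so $w(Q\cap\sqrt LD)\ge\frac{c_1}{\sqrt2}L\sqrt\kappa$, which looks like the gain that we want. But the covering spoils it: product covers give $N(Q,\sqrt LD)\le2^{L\kappa}$, since the costs of the $L$ factors add in the exponent. After rescaling, $Q/\sqrt L$ is admissible for $k=L\kappa$ by this count, and
$$w\bigl(\tfrac1{\sqrt L}Q\cap D\bigr)\le\tfrac1{\sqrt L}\sum_lw(K_l)\le\tfrac1{\sqrt L}\,L\sqrt{2\ln2}\,\sqrt\kappa=\sqrt{2\ln2}\,\sqrt{k}.$$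
With this count, nothing is gained. The two losses are the sum of $L$ costs $\kappa$ and the radius $\sqrt L$.

To avoid both, the levels must be tied together, so that the expensive situations at different levels exclude each other. Replace the product by a tree: a vertex of the level-$(l+1)$ simplex is chosen as a child of a vertex of the level-$l$ simplex, and the *same* convex weights act at all levels.

Try this with $L=2$: $\sigma_1=2$, $\sigma_2=1$, $\beta_1=4p=\kappa/4$, $\beta_2=16p=\kappa$. The vertices are $x_{ab}=2e_a+e_{ab}$, where $a$ takes $2^{\beta_1}$ values and, for each $a$, $b$ takes $2^{\beta_2}$ values. A point of the hull has coordinates $2\lambda(a)$ and $\lambda(ab)$, where $\lambda(ab)$ are convex weights and $\lambda(a)=\sum_b\lambda(ab)$. Call a level-1 node heavy if $\lambda(a)\ge\frac14$, and a level-2 node heavy if $\lambda(ab)\ge1$. To name the heavy nodes we pay $\beta_1$ bits for $a$ and $\beta_2$ further bits for its child. There can be four heavy nodes on level 1, at cost $4\beta_1=\kappa$; there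 can be one on level 2, at cost $\beta_2=\kappa$. But if a level-2 node is heavy, all the mass sits there, exactly one level-1 node is heavy, and the total cost is $\beta_1+\beta_2=\frac54\kappa$. In no case do we pay $2\kappa$. For $L$ levels the bound will be $\frac43\kappa$ instead of $L\kappa$.

## A tree of simplices: proof of Theorem 1

**The body.** Keep (6) and add the thresholds $\tau_l=4^{l-L}$; thus
$$\beta_l=\kappa\tau_l,\qquad\sigma_l=\tau_l^{-1/2}\qquad(1\le l\le L).$$
Let $V_l$ be the set of words $(a_1,\dots,a_l)$ with $a_i\in\{1,\dots,2^{\beta_i}\}$. The words form a rooted tree (the root is the empty word) in which a node at level $l-1$ has $2^{\beta_l}$ children. Let $V=\bigcup_{l=1}^LV_l$, root excluded, and let $|v|$ be the level of $v$. We write $v\succeq u$ if $u$ is a prefix of $v$, possibly $u=v$. For $\omega\in V_L$ let $\omega|l$ be its prefix of length $l$. In $\mathbb R^V$ put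
$$x_\omega=\sum_{l=1}^L\sigma_le_{\omega|l},\qquad K=\mathrm{conv}\{x_\omega:\omega\in V_L\}.$$
There are $2^{\sum\beta_l}\le2^{4\kappa/3}$ points $x_\omega$, and $|x_\omega|^2=\sum_l4^{L-l}\le4^L/3$, so $K\subset\frac{2^L}{\sqrt3}D$.

A point $y=\sum_\omega\lambda_\omega x_\omega$ of $K$ has coordinates
$$y_v=\sigma_{|v|}\lambda(v),\qquad\lambda(v)=\sum_{\omega\succeq v}\lambda_\omega .$$
Think of $\lambda$ as a flow of mass $1$ from the root to the leaves. It is additive over children, hence non-increasing down the tree, and $\sum\lambda(v)\le1$ over any antichain (a set of nodes none of which is a prefix of another), because different nodes of an antichain have disjoint sets of leaves below them.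

**Step 1: the width is at least $\frac{c_1}{\sqrt2}L\sqrt\kappa$.** We look for a point of $K\cap D$ adapted to $g$; it is an average of $4^L$ vertices, each found by following the best child. Let $g$ be Gaussian in $\mathbb R^V$ and $M=4^L=2^{2L}$. The set $V_1$ has $2^{4p}$ elements; split it into $M$ blocks of size $2^{4p-2L}\ge2^{2p}$, using $p\ge L$. Let $v_1^i$ maximize $g$ over the $i$-th block, and, for $l\ge1$, let $v_{l+1}^i$ be the child of $v_l^i$ that maximizes $g$. Put
$$y=\frac1M\sum_{i=1}^Mx_{v_L^i}\in K .$$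
The nodes $v_1^1,\dots,v_1^M$ are distinct, hence $v_l^1,\dots,v_l^M$ are distinct for each $l$. So at each level $M$ coordinates of $y$ equal $\sigma_l/M$ and the others vanish, and $|y|^2=\sum_l\sigma_l^2/M\le\frac13$. Thus $y\in K\cap D$.

By (F1), $\mathbb Eg_{v_1^i}\ge c_1\sqrt{2p}=c_1\sqrt{\beta_1/2}$. For $l\ge2$, condition on the values of $g$ on levels below $l$: the node $v_{l-1}^i$ is then fixed, and the values of $g$ on its $2^{\beta_l}$ children are still i.i.d. $N(0,1)$. So $\mathbb Eg_{v_l^i}\ge c_1\sqrt{\beta_l}$. Hence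
$$w(K\cap D)\ge\mathbb E\langle y,g\rangle=\sum_{l=1}^L\sigma_l\,\frac1M\sum_i\mathbb Eg_{v_l^i}\ge\frac{c_1}{\sqrt2}\sum_{l=1}^L\sigma_l\sqrt{\beta_l}=\frac{c_1}{\sqrt2}L\sqrt\kappa .$$
Every level contributes the same amount, and the radius is not enlarged.

**Step 2: $N(K,3D)\le2^{4\kappa}$.** We describe each $y\in K$ up to an error of norm less than $3$ by few bits. Let $y\in K$ have flow $\lambda$, and let
$$T=\{v\in V:\lambda(v)\ge\tau_{|v|}\}$$
be its set of heavy nodes. If $v\in T$ has parent $u\in V$, then $\lambda(u)\ge\lambda(v)\ge\tau_{|v|}>\tau_{|u|}$, so $u\in T$. Thus $T$ is closed under non-root ancestors; this is why the thresholds increase with the level.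

**(a) The heavy nodes are cheap: $\sum_{v\in T}\tau_{|v|}\le\frac43$.** This is the point where the costs of the levels fail to add up. Assign to each $v\in T$ one maximal element $f\succeq v$ of $T$ (one with no element of $T$ strictly below it in the tree). The nodes assigned to a given $f$ are among its prefixes, so there is at most one per level, and $\tau_{|v|}=4^{-(|f|-|v|)}\tau_{|f|}$. Summing the geometric series, and using that the maximal elements form an antichain,
$$\sum_{v\in T}\tau_{|v|}\le\frac43\sum_f\tau_{|f|}\le\frac43\sum_f\lambda(f)\le\frac43 .$$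

**(b) The light nodes are negligible: $|y-y_T|^2\le\frac43$,** where $y_T$ keeps the coordinates of $y$ in $T$ and puts $0$ elsewhere. Let $v\notin T$. Among the non-root prefixes of $v$ (including $v$) that are not in $T$, let $u$ be the shortest. The nodes $u$ that arise are the non-members of $T$ closest to the root, and they form an antichain; since $T$ is closed under ancestors, the nodes not in $T$ are exactly the nodes $v\succeq u$ for these $u$. Fix such a $u$ with $|u|=l$ and let $0\le i\le L-l$. Since $\sigma_{l+i}^2=4^{-i}\tau_l^{-1}$ and $\lambda(v)\le\lambda(u)<\tau_l$ for $v\succeq u$,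
$$\sum_{v\succeq u,\,|v|=l+i}\sigma_{l+i}^2\lambda(v)^2\le4^{-i}\tau_l^{-1}\lambda(u)\sum_{v\succeq u,\,|v|=l+i}\lambda(v)=4^{-i}\tau_l^{-1}\lambda(u)^2\le4^{-i}\lambda(u).$$
Summing over $i$ and then over the antichain of $u$'s, $|y-y_T|^2\le\frac43\sum_u\lambda(u)\le\frac43$.

**(c) There are at most $2^{3\kappa}$ possible sets $T$.** By (a), since every $\tau_{|v|}\ge\tau_1=4^{1-L}$,
$$|T|\le\tfrac43\cdot4^{L-1}=\tfrac{4^L}3,\qquad\sum_{v\in T}\beta_{|v|}=\kappa\sum_{v\in T}\tau_{|v|}\le\tfrac43\kappa .\tag{7}$$
Add the root to $T$ and order the children of each node by their last letter. This is a plane rooted tree whose non-root nodes carry their last letters, and $T$ is determined by the shape and these letters. The shapes with $t$ non-root nodes are counted by the Catalan number, which is at most $4^t$. The shape determines the levels, so, by (7), a shape that occurs has at most $\prod2^{\beta_{|v|}}\le2^{4\kappa/3}$ labelings. Since $\sum_{t\le t_0}4^t\le\frac43 4^{t_0}$ for an integer $t_0$, and $\kappa\ge4^L\ge1$, the number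 of possible $T$ is at most
$$\tfrac43\cdot4^{4^L/3}\cdot2^{4\kappa/3}\le\tfrac43\cdot2^{2\kappa/3}\cdot2^{4\kappa/3}\le2^{1+2\kappa}\le2^{3\kappa}.$$

**(d) For fixed $T$, the points $y_T$ are covered by $2^\kappa$ unit balls.** Put $t=|T|\le4^L/3$. The point $y_T$ lies in the ball of radius $2^L$ of $\mathbb R^T$. A ball of radius $r$ in $\mathbb R^t$ is covered by $(1+2r)^t$ unit balls: take a maximal set of points of the ball with mutual distances greater than $1$; the balls of radius $\frac12$ around them are disjoint and lie in a ball of radius $r+\frac12$. So the number needed is at most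
$$(1+2\cdot2^L)^t\le2^{(L+2)t}\le2^{(L+2)4^L/3}\le2^{L4^L}\le2^\kappa .$$
The third inequality is $L+2\le3L$; the last is $p\ge L$.

By (b) and (d), every $y\in K$ lies within $1+\sqrt{4/3}<3$ of one of the chosen centers, and by (c) and (d) there are at most $2^{3\kappa}\cdot2^\kappa=2^{4\kappa}$ centers.

**Step 3: rescale.** Let $K'=\frac13K$ and $k=4\kappa=p4^{L+1}$. Then $K'$ has at most $2^{4\kappa/3}\le2^k$ vertices, $N(K',D)=N(K,3D)\le2^k$, and $\operatorname{diam}K'\le\frac2{3\sqrt3}2^L\le2^L$. By Step 1, $K\cap D\neq\emptyset$, and a point $y\in K\cap D$ gives $\frac13y\in K'\cap D$. So $K'$ is $k$-admissible. As $3(K'\cap D)=K\cap3D$,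
$$w(K'\cap D)=\tfrac13w(K\cap3D)\ge\tfrac13w(K\cap D)\ge\frac{c_1}{3\sqrt2}L\sqrt\kappa=\frac{c_1}{6\sqrt2}L\sqrt k .$$
This is the claim with $c_2=c_1/(6\sqrt2)$ and $N=|V|$. In any $\mathbb R^n\supset\mathbb R^V$ the covering number and $w$ are unchanged, and $M^*(K'\cap D)\ge w(K'\cap D)/\sqrt n\ge c_2L\sqrt{k/n}$ by (1).

**Step 4: disprove the conjecture.** Take $p=L$, so $k=L4^{L+1}$ and $\log_2k=\log_2L+2L+2\le5L$, which gives $L\ge\frac15\log_2k$. A constant $C_0$ as in the conjecture would satisfy $c_2L\le C_0$ for all $L$, which is impossible. $\qquad\blacksquare$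

## Gaussian images of the tree: proof of Theorem 3

Theorem 1 uses the dimension $|V|$, which is enormous compared with $k$. To find the right order for *every* $n$, we push the tree body into $\mathbb R^n$ by a random linear map. Vertices stay vertices, so the issue is to keep unit balls of the cover from being stretched. The relevant pieces of unit balls are pieces of $K'$, and Theorem 2 controls their width; Chevet's inequality turns this into control of the images.

Two more textbook facts: if $h:\mathbb R^N\to\mathbb R$ is $1$-Lipschitz then $\mathrm{Var}\,h(G)\le1$ (Gaussian Poincaré inequality); if $f\ge0$ has finite second moment and $\mathbb Ef>0$, then $P(f\ge\frac12\mathbb Ef)\ge\frac14(\mathbb Ef)^2/\mathbb Ef^2$ (Paley–Zygmund).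

**Upper bound.** This is Theorem 2 together with $M^*(K\cap D)\le M^*(D)=1$.

**Step 1: the lower bound without the logarithm, $\Phi(k,n)\ge c\min\{1,\sqrt{k/n}\}$.** This settles small $k$ and small $n$. Let $d=\min(n,\max(1,\lfloor k/3\rfloor))$. We have $\max(1,\lfloor k/3\rfloor)\ge k/5$: for $k\le5$ because $1\ge k/5$, and for $k\ge5$ because $\frac{k-2}3\ge\frac k5$. So $d\ge\min(n,k/5)$. If $d\ge2$, let $S$ be a $\frac12$-net of $S^{d-1}$ with $|S|\le5^d$, which exists by the volume argument of (d) above; here $d\le k/3$, so $5^d\le2^{3d}\le2^k$. If $d=1$, let $S=\{\pm e_1\}$. Then $K=\mathrm{conv}\,S\subset D$, so $N(K,D)=1$ and $K$ is $k$-admissible. For each unit $u\in\mathbb R^d$ there is $s\in S$ with $|s-u|\le\frac12$ and $\langle s,u\rangle=1-\frac12|s-u|^2\ge\frac78$. Hence $w(K)\ge\frac78\mathbb E|g_d|\ge c\sqrt d$, and $M^*(K\cap D)\ge c\sqrt{d/n}\ge c\min\{1,\sqrt{k/(5n)}\}$.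

Let $k_0$ and $C_3$ be fixed absolute constants. If $k<k_0$, then $1+\log k\le1+\log k_0$, and the lower bound of Theorem 3 follows with a suitable $c$. If $n<C_3k$, then $\min\{1,\sqrt{k/n}\}\ge\min\{1,C_3^{-1/2}\}$ and the target is at most $1$, so it follows again.

**Step 2: choose the parameters when $k\ge k_0$ and $n\ge C_3k$.** Put $C_3=6400$, and let $k_0\ge16$ be an absolute constant with $c_2\sqrt{k_0/2}\ge1$. Let $L_{\max}$ be the largest $L\ge1$ with $L4^{L+1}\le k$; it exists since $k\ge16$. From $(L_{\max}+1)4^{L_{\max}+2}>k$ and $L_{\max}+1\le4^{L_{\max}}$ we get $2^{4L_{\max}+4}>k$. So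
$$L_{\max}\ge\max\bigl(1,\tfrac14\log_2k-1\bigr)\ge\tfrac18\log_2k ,\tag{8}$$
the last inequality by looking at $\log_2k\le8$ and $\log_2k\ge8$ separately. Put
$$L=\min\bigl(L_{\max},\lfloor\sqrt{n/(C_3k)}\rfloor\bigr)\ge1,\qquad p=\lfloor k/4^{L+1}\rfloor,\qquad k_1=p4^{L+1}.$$
Since $L\le L_{\max}$, $L4^{L+1}\le k$ and $p\ge L$; since $\lfloor s\rfloor\ge s/2$ for $s\ge1$, $k_1\in[k/2,k]$. Also $n\ge C_3kL^2$. Let $K'\subset\mathbb R^N$ be the body of Theorem 1 for $(L,p)$. It is $k_1$-admissible, $\operatorname{diam}K'\le2^L$, and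
$$w:=w(K'\cap D)\ge c_2L\sqrt{k_1}\ge c_2\sqrt{k_0/2}\ge1 .$$

**Step 3: bound the width of the pieces.** Let $A=(K'-K')\cap2D$ and fix $x_0\in K'\cap D$. The body $\frac12(K'-K')$ is the hull of at most $2^{2k_1}$ points, contains $0$, and is covered by the $2^{2k_1}$ balls $\frac12(x_i-x_j)+D$ if the balls $x_i+D$ cover $K'$. So it is $2k_1$-admissible, and its diameter is at most $\operatorname{diam}K'\le2^L$. By the first bound of Theorem 2,
$$w(A)=2\,w\bigl(\tfrac12(K'-K')\cap D\bigr)\le2(12+16L)\sqrt{2k_1}\le56\sqrt2\,L\sqrt k\le80L\sqrt k .$$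

**Step 4: a random map does not stretch the pieces.** Let $T=n^{-1/2}\Gamma$, with $\Gamma$ an $n\times N$ standard Gaussian matrix. By (F2), $\mathbb E|g_n|\le\sqrt n$ and $\sqrt{k/n}\le\frac1{80L}$,
$$\mathbb E\sup_{x\in A}|Tx|\le2+80L\sqrt{k/n}\le3 ,$$
and $\mathbb E|Tx_0|\le|x_0|\le1$. By Markov's inequality, with probability at least $1-\frac4{80}=1-\frac1{20}$,
$$\sup_{x\in A}|Tx|+|Tx_0|\le80 .\tag{9}$$

**Step 5: the random map keeps the width, with probability more than $\frac1{20}$.** Let $h(z)=\sup_{x\in K'\cap D}\langle x,z\rangle$ and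
$$f(T)=w(T(K'\cap D))=\mathbb E_g\,h(T^tg),\qquad g\ \text{standard Gaussian in }\mathbb R^n,\ \text{independent of } T.$$
We have $f\ge\mathbb E_g\langle Tx_0,g\rangle=0$. For fixed $g$, $T^tg$ is distributed as $\frac{|g|}{\sqrt n}G$ with $G$ standard Gaussian in $\mathbb R^N$. Since $h$ is positively homogeneous, (1) gives
$$\mathbb Ef=\frac{\mathbb E|g|}{\sqrt n}\,w\ge\sqrt{2/\pi}\;w .$$
By Jensen, $\mathbb Ef^2\le\mathbb E\,h(T^tg)^2=\frac{\mathbb E|g|^2}n\,\mathbb Eh(G)^2=w^2+\mathrm{Var}\,h(G)$. Since $K'\cap D\subset D$, $h$ is $1$-Lipschitz, so $\mathbb Ef^2\le w^2+1\le2w^2$, using $w\ge1$. By Paley–Zygmund,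
$$P\bigl(f\ge\tfrac12\mathbb Ef\bigr)\ge\frac14\cdot\frac{2/\pi}2=\frac1{4\pi}>\frac1{20}.$$
Hence some $T$ satisfies both (9) and $f(T)\ge\frac12\sqrt{2/\pi}\,w=\frac1{\sqrt{2\pi}}w$. Fix it.

**Step 6: the image body is $k$-admissible and wide.** Let $K''=\frac1{80}TK'\subset\mathbb R^n$; it is the convex hull of at most $2^k$ points. Take a cover of $K'$ by at most $2^{k_1}$ unit balls. In each ball $B$ that meets $K'$ pick $c_i\in K'\cap B$; then $K'\cap B\subset c_i+A$, because differences of points of $K'\cap B$ lie in $K'-K'$ and have norm at most $2$. By (9), $TA\subset80D$, so $TK'$ is covered by the balls $Tc_i+80D$, and $N(K'',D)\le2^{k_1}\le2^k$. In the same way $K'\cap D\subset x_0+A$, so (9) gives $T(K'\cap D)\subset80D$ and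
$$\emptyset\ne\tfrac1{80}T(K'\cap D)\subset K''\cap D .$$
Thus $K''$ is $k$-admissible, and by (1)
$$M^*(K''\cap D)\ge\frac{f(T)}{80\sqrt n}\ge\frac{w}{80\sqrt{2\pi n}}\ge c'L\sqrt{k/n},$$
where we used $w\ge c_2L\sqrt{k/2}$.

If $L=L_{\max}$, then $L\ge1$ and (8) give $L\ge c(1+\log k)$, and $\Phi(k,n)\ge c''(1+\log k)\sqrt{k/n}$. Otherwise $L=\lfloor\sqrt{n/(C_3k)}\rfloor\ge\frac12\sqrt{n/(C_3k)}$, and $c'L\sqrt{k/n}\ge\frac{c'}{2\sqrt{C_3}}$, so $\Phi(k,n)\ge c''$ for a suitable $c''>0$. In both cases $\Phi(k,n)\ge c\min\{1,(1+\log k)\sqrt{k/n}\}$. $\qquad\blacksquare$
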